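\title{A model in which every $\mathsf{S}_1(\mathcal{B}_\Gamma,\mathcal{B})$ set of reals is countable}

\begin{abstract}
A set of reals $X$ satisfies $\mathsf{S}_1(\mathcal{B}_\Gamma,\mathcal{B})$ if from every sequence of countable Borel $\gamma$-covers of $X$ one can select one member of each cover so that the selected sets cover $X$. We show that ZFC does not prove the existence of an uncountable set with this property. We construct a model of $\mathfrak{d}=\aleph_1$ and $\mathfrak{c}=\aleph_2$ in which every uncountable set of reals has an uncountable subset that is mapped onto a dominating subset of $\omega^\omega$ by a function with closed sublevel sets. In this model the selection principle fails for every uncountable set, already for $\gamma$-covers by $G_\delta$ sets. The model is obtained by a countable support iteration of proper $\omega^\omega$-bounding forcings. We also show that $\mathfrak{d}=\aleph_1<\mathrm{non}(\mathcal{M})$ holds in every model without uncountable $\mathsf{S}_1(\mathcal{B}_\Gamma,\mathcal{B})$ sets.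
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X\subseteq\mathbb{R}$. A \emph{cover} of $X$ is a family $\mathcal{U}$ of sets with $X\subseteq\bigcup\mathcal{U}$ and $X\notin\mathcal{U}$. A cover $\mathcal{U}$ is a \emph{$\gamma$-cover} if it is infinite and each $x\in X$ belongs to all but finitely many members of $\mathcal{U}$. Let $\mathcal{O}$ be the family of open covers of $X$, let $\mathcal{B}$ be the family of countable covers of $X$ by Borel subsets of $\mathbb{R}$, and let $\mathcal{B}_\Gamma\subseteq\mathcal{B}$ be the family of countable Borel $\gamma$-covers of $X$. Write $\omega=\{0,1,2,\dots\}$. For families $\mathfrak{A},\mathfrak{B}$ of covers of $X$, the set $X$ \emph{satisfies $\mathsf{S}_1(\mathfrak{A},\mathfrak{B})$} if for each sequence $(\mathcal{U}_n)_{n\in\omega}$ of elements of $\mathfrak{A}$ there are $U_n\in\mathcal{U}_n$ such that $\{U_n:n\in\omega\}\in\mathfrak{B}$.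

These principles measure how far one can diagonalize through countably many covers of $X$. A countable set $X=\{x_n:n\in\omega\}$ satisfies $\mathsf{S}_1(\mathcal{B},\mathcal{B})$, since one can pick $U_n\ni x_n$. The principle $\mathsf{S}_1(\mathfrak{A},\mathfrak{B})$ becomes weaker when $\mathfrak{A}$ shrinks or $\mathfrak{B}$ grows, so
\[
\mathsf{S}_1(\mathcal{B},\mathcal{B})\ \Longrightarrow\ \mathsf{S}_1(\mathcal{B}_\Gamma,\mathcal{B})\ \Longleftarrow\ \mathsf{S}_1(\mathcal{B}_\Gamma,\mathcal{B}_\Gamma).
\]
Each of the two stronger properties may hold for countable sets only. Indeed, $\mathsf{S}_1(\mathcal{B},\mathcal{B})$ implies $\mathsf{S}_1(\mathcal{O},\mathcal{O})$, because an open cover of a set of reals has a countable subcover, and the following facts are recalled in \cite{Tsaban}. Under Borel's Conjecture, which is consistent, every set of reals satisfying $\mathsf{S}_1(\mathcal{O},\mathcal{O})$ is countable. Every set satisfying $\mathsf{S}_1(\mathcal{B}_\Gamma,\mathcal{B}_\Gamma)$ is a $\sigma$-set, that is, each of its $G_\delta$ subsets is relatively $F_\sigma$; and it is consistent (Miller) that every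 $\sigma$-set of reals is countable. The common weakening of the two properties is the subject of the following problem from \cite{Tsaban}.

\medskip
\noindent\textbf{Problem.} Does there exist, in ZFC, an uncountable set of reals satisfying $\mathsf{S}_1(\mathcal{B}_\Gamma,\mathcal{B})$?
\medskip

The answer is negative. To state it we need the combinatorics of $\omega^\omega$, the space of functions $\omega\to\omega$ with the product of the discrete topologies. For $f,g\in\omega^\omega$, $g\le^*f$ means that $g(n)\le f(n)$ for all but finitely many $n$; thus $g\not\le^*f$ means that $g(n)>f(n)$ for infinitely many $n$. A set $D\subseteq\omega^\omega$ is \emph{dominating} if for each $g\in\omega^\omega$ there is $f\in D$ with $g\le^*f$, and $\mathfrak{d}$ is the least size of a dominating set. Further, $\mathfrak{c}=2^{\aleph_0}$, and $\mathrm{non}(\mathcal{M})$ is the least size of a nonmeager subset of $\mathbb{R}$. Both $\mathfrak{d}$ and $\mathrm{non}(\mathcal{M})$ lie between $\aleph_1$ and $\mathfrak{c}$. For a topological space $Y$, a function $f\colon Y\to\omega^\omega$ is \emph{closed-type} if $\{y\in Y:f(y)(n)\le m\}$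 is closed in $Y$ for all $n,m\in\omega$. Continuous functions are closed-type.

\begin{theorem}\label{thm:model}
If ZFC is consistent, then so is ZFC together with $\mathfrak{d}=\aleph_1$, $\mathfrak{c}=\aleph_2$, and
\begin{itemize}
\item[$(\dagger)$] for every uncountable $X\subseteq\mathbb{R}$ there are an uncountable $Y\subseteq X$ and a closed-type $f\colon Y\to\omega^\omega$ with $f[Y]$ dominating.
\end{itemize}
\end{theorem}

\begin{theorem}[ZFC]\label{thm:dagger}
The statement $(\dagger)$ implies that every set satisfying $\mathsf{S}_1(\mathcal{B}_\Gamma,\mathcal{B})$ is countable. Moreover, under $(\dagger)$, for every uncountable $X\subseteq\mathbb{R}$ the selection principle already fails for sequences of countable $\gamma$-covers of $X$ by $G_\delta$ subsets of $\mathbb{R}$.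
\end{theorem}

\begin{theorem}[ZFC]\label{thm:necessary}
If every set satisfying $\mathsf{S}_1(\mathcal{B}_\Gamma,\mathcal{B})$ is countable, then $\mathfrak{d}=\aleph_1<\mathrm{non}(\mathcal{M})$; in particular $\mathfrak{c}\ge\aleph_2$.
\end{theorem}

Theorems \ref{thm:model} and \ref{thm:dagger} settle the problem: in the model of Theorem~\ref{thm:model}, the sets satisfying $\mathsf{S}_1(\mathcal{B}_\Gamma,\mathcal{B})$ are exactly the countable sets. By Theorem~\ref{thm:necessary}, the values $\mathfrak{d}=\aleph_1$ and $\mathfrak{c}=\aleph_2$ are the least possible.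

Theorem~\ref{thm:necessary} also explains why one might have guessed a positive answer. If $\mathfrak{d}>\aleph_1$, then every set of size $\aleph_1$ satisfies the principle, for reasons of cardinality. If $\mathfrak{d}=\mathrm{non}(\mathcal{M})=\aleph_1$, as under the Continuum Hypothesis, a transfinite construction gives an uncountable example. With examples at both ends, one could hope for a proof by cases in ZFC. The case left over is $\mathfrak{d}=\aleph_1<\mathrm{non}(\mathcal{M})$, and a model without examples has to lie there. So the forcing construction must treat every set of size $\aleph_1$ and give it a dominating image without increasing $\mathfrak{d}$. This can be done by means of a dichotomy. Either a set $X$ of size $\aleph_1$ has a cocountable subset with a continuous dominating image, and then nothing needs to be done; or it has none, and then exactly this failure allows us to prove that a forcing $\mathbb{P}(X)$, which adds a closed-type function on $X$ with dominating image, adds no unbounded real.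

Section~\ref{sec:covers} translates the selection principle into a statement about dominating images and proves Theorem~\ref{thm:dagger}. Section~\ref{sec:examples} proves Theorem~\ref{thm:necessary}. Sections \ref{sec:forcing}--\ref{sec:properties} define and analyze $\mathbb{P}(X)$, and Section~\ref{sec:iteration} iterates it to prove Theorem~\ref{thm:model}.

\section{Covers and dominating images}\label{sec:covers}

A sequence of $\gamma$-covers assigns to each point $x$ a function in $\omega^\omega$, whose value at $n$ is the place from which on $x$ lies in all members of the $n$th cover. A selection is also a function in $\omega^\omega$, and it covers $x$ as soon as it exceeds the function of $x$ once.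

\begin{proposition}\label{prop:nodom}
Let $X\subseteq\mathbb{R}$. If $f[X]$ is not dominating for every Borel $f\colon\mathbb{R}\to\omega^\omega$, then $X$ satisfies $\mathsf{S}_1(\mathcal{B}_\Gamma,\mathcal{B})$.
\end{proposition}

\begin{proof}
Let $\mathcal{U}_n=\{U^n_m:m\in\omega\}$ be countable Borel $\gamma$-covers of $X$, each enumerated without repetition. The Borel set $B=\bigcap_n\bigcup_k\bigcap_{m\ge k}U^n_m$ contains $X$. For $x\in B$ let $f(x)(n)$ be the least $k$ such that $x\in U^n_m$ for all $m\ge k$, and for $x\notin B$ let $f(x)$ be the zero function. Then $f$ is Borel, because $\{x\in B:f(x)(n)\le k\}=B\cap\bigcap_{m\ge k}U^n_m$. Take $g$ with $g\not\le^*f(x)$ for all $x\in X$. For each $x\in X$ there is $n$ with $f(x)(n)<g(n)$, and then $x\in U^n_{g(n)}$. No $U^n_{g(n)}$ equals $X$, since $X\notin\mathcal{U}_n$. Hence $\{U^n_{g(n)}:n\in\omega\}\in\mathcal{B}$.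
\end{proof}

In the other direction, a function with dominating image produces covers that admit no selection. We allow the function to be defined on a subset of $X$ only.

\begin{lemma}\label{lem:dom}
Let $Y\subseteq X\subseteq\mathbb{R}$ and let $f\colon Y\to\omega^\omega$ have dominating image. Let $U^n_m\subseteq\mathbb{R}$ $(n,m\in\omega)$ be Borel sets such that $U^n_m\subseteq U^n_{m+1}$, $X\subseteq\bigcup_mU^n_m$, and $U^n_m\cap Y=\{y\in Y:f(y)(n)\le m\}$. Put $\mathcal{U}_n=\{U^n_m:m\in\omega\}$. Then there is $j$ such that $\mathcal{U}_n\in\mathcal{B}_\Gamma$ for all $n\ge j$, and no selection $U_n\in\mathcal{U}_n$ $(n\ge j)$ covers $X$.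
\end{lemma}

\begin{proof}
Suppose that for infinitely many $n$ the set $\{f(y)(n):y\in Y\}$ has an upper bound $b(n)$. The function equal to $b(n)+1$ at these $n$ and to $0$ elsewhere is not $\le^*f(y)$ for any $y\in Y$, which contradicts domination. So there is $n_0$ such that $\{f(y)(n):y\in Y\}$ is unbounded for all $n\ge n_0$. Let $n\ge n_0$. No $U^n_m$ contains $Y$, so no $U^n_m$ contains $X$, and $X\notin\mathcal{U}_n$. The family $\mathcal{U}_n$ is infinite, for otherwise the increasing sequence $(U^n_m)_m$ would have a largest member, which would contain $X$. A point of $X$ that lies in $U^n_{m_0}$ can be missed only by $U^n_0,\dots,U^n_{m_0-1}$. Thus $\mathcal{U}_n\in\mathcal{B}_\Gamma$.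

A selection that covers $X$ gives, for each $y$, one coordinate at which $f(y)$ is small, while a contradiction with domination needs infinitely many such coordinates. We therefore consider all tails of the sequence. Suppose that for each $j\ge n_0$ there are $m^j_n$ $(n\ge j)$ with $X\subseteq\bigcup_{n\ge j}U^n_{m^j_n}$. Let $g(n)=1+\max_{n_0\le j\le n}m^j_n$ for $n\ge n_0$, and $g(n)=0$ for $n<n_0$. For $y\in Y$ and $j\ge n_0$ there is $n\ge j$ with $y\in U^n_{m^j_n}$, that is, $f(y)(n)\le m^j_n<g(n)$. So $g\not\le^*f(y)$ for all $y\in Y$, a contradiction. Hence some $j\ge n_0$ is as required.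
\end{proof}

\begin{remark}\label{rem:equiv}
If $f\colon\mathbb{R}\to\omega^\omega$ is Borel and $f[X]$ is dominating, Lemma~\ref{lem:dom} applies with $Y=X$ and $U^n_m=\{x\in\mathbb{R}:f(x)(n)\le m\}$. So the converse of Proposition~\ref{prop:nodom} holds: $X$ satisfies $\mathsf{S}_1(\mathcal{B}_\Gamma,\mathcal{B})$ if and only if no Borel $f\colon\mathbb{R}\to\omega^\omega$ maps $X$ onto a dominating set. In particular the property passes to subsets, and $\mathbb{R}$ does not have it: take a homeomorphism of $\mathbb{R}\setminus\mathbb{Q}$ onto $\omega^\omega$ and send $\mathbb{Q}$ to the zero function.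
\end{remark}

In $(\dagger)$ the function $f$ is defined on a set $Y$ that need not be Borel, so the sets $U^n_m$ have to be found. For a closed-type function, closures in $\mathbb{R}$ provide them.

\begin{proof}[Proof of Theorem~\ref{thm:dagger}]
Let $X$ be uncountable and let $Y,f$ be as in $(\dagger)$. Let $C^n_m$ be the closure in $\mathbb{R}$ of $\{y\in Y:f(y)(n)\le m\}$. As this set is closed in $Y$, it equals $C^n_m\cap Y$. The sets $C^n_m$ increase with $m$ and their union contains $Y$, but perhaps not $X$. Put
\[
U^n_m=C^n_m\cup\Bigl(\mathbb{R}\setminus\bigcup_{l}C^n_l\Bigr).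
\]
Closed sets and complements of $F_\sigma$ sets are $G_\delta$, and so is a union of two $G_\delta$ sets; hence $U^n_m$ is $G_\delta$. The sets $U^n_m$ increase with $m$, their union is $\mathbb{R}$, and $U^n_m\cap Y=C^n_m\cap Y$ because $Y\subseteq\bigcup_lC^n_l$. By Lemma~\ref{lem:dom}, for some $j$ the sequence $(\mathcal{U}_n)_{n\ge j}$ consists of countable $\gamma$-covers of $X$ by $G_\delta$ sets, and no selection from it covers $X$.
\end{proof}

\section{Two sources of uncountable examples}\label{sec:examples}

Let $\mathcal{M}$ be the ideal of meager subsets of $\mathbb{R}$, and let $\mathrm{cof}(\mathcal{M})$ be the least size of a family $\mathcal{F}\subseteq\mathcal{M}$ such that every meager set is contained in a member of $\mathcal{F}$. We use the equality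
\[
\mathrm{cof}(\mathcal{M})=\max\{\mathfrak{d},\mathrm{non}(\mathcal{M})\}
\]
(Fremlin; see \cite[Ch.~2]{BJ}). We also use that for every Borel $f\colon\mathbb{R}\to\omega^\omega$ there is a dense $G_\delta$ set $D$ such that $f\restriction D$ is continuous. To see this, note that each Borel set $\{x:f(x)(n)=m\}$ differs from an open set by a meager set, and let $D$ be a dense $G_\delta$ set disjoint from these countably many meager sets.

\begin{proof}[Proof of Theorem~\ref{thm:necessary}]
We show that an uncountable set satisfying the hypothesis of Proposition~\ref{prop:nodom} exists if $\mathfrak{d}>\aleph_1$, and also if $\mathfrak{d}=\mathrm{non}(\mathcal{M})=\aleph_1$.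

If $\mathfrak{d}>\aleph_1$, take any $X$ of size $\aleph_1$. Its images have size less than $\mathfrak{d}$ and so are not dominating.

Now let $\mathfrak{d}=\mathrm{non}(\mathcal{M})=\aleph_1$. Then $\mathrm{cof}(\mathcal{M})=\aleph_1$; let $\{M_\alpha:\alpha<\omega_1\}$ be a cofinal family of meager sets. By recursion choose $y_\alpha\notin\bigcup_{\beta<\alpha}(M_\beta\cup\{y_\beta\})$, which is possible because this countable union is meager. The set $L=\{y_\alpha:\alpha<\omega_1\}$ is uncountable, and $L\cap M$ is countable for every meager $M$: if $M\subseteq M_\beta$, then $L\cap M\subseteq\{y_\alpha:\alpha\le\beta\}$.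

Let $f\colon\mathbb{R}\to\omega^\omega$ be Borel and let $D$ be a dense $G_\delta$ set on which $f$ is continuous. Let $(B_j)_{j\in\omega}$ be a base of nonempty open sets, pick $x_j\in B_j\cap D$, and let $g(n)=1+\max_{j\le n}f(x_j)(n)$. For each $k$ the set
\[
D_k=\{x\in D:f(x)(n)<g(n)\text{ for some }n\ge k\}
\]
is open in $D$. It contains every $x_j$, as witnessed by $n=\max(j,k)$, so it is dense in $\mathbb{R}$. Thus $D_k$ is the intersection of $D$ with a dense open set, and $\bigcap_kD_k$ is comeager. Hence $g\not\le^*f(x)$ for all $x\in L$ outside a countable set $\{z_l:l\in\omega\}$. The function $g'(n)=\max(g(n),1+\max_{l\le n}f(z_l)(n))$ satisfies $g'\not\le^*f(x)$ for all $x\in L$. So $f[L]$ is not dominating.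

Therefore, if all sets satisfying $\mathsf{S}_1(\mathcal{B}_\Gamma,\mathcal{B})$ are countable, then $\mathfrak{d}=\aleph_1$ and $\mathrm{non}(\mathcal{M})>\aleph_1$, and $\mathfrak{c}\ge\mathrm{non}(\mathcal{M})\ge\aleph_2$.
\end{proof}

\section{The forcing $\mathbb{P}(X)$}\label{sec:forcing}

A forcing notion is a preordered set $\mathbb{P}$ with a greatest element; $q\le p$ means that $q$ is stronger than $p$. A set $D\subseteq\mathbb{P}$ is \emph{dense below $p$} if every $q\le p$ has an extension in $D$, \emph{dense} if it is dense below the greatest element, and \emph{open} if it is closed downward. If $G$ is generic over the ground model $V$, $p\in G$, and $D\in V$ is dense below $p$, then $G\cap D\neq\emptyset$. The forcing $\mathbb{P}$ is \emph{$\omega^\omega$-bounding} if every member of $\omega^\omega\cap V[G]$ is bounded everywhere by a member of $\omega^\omega\cap V$.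

In Sections \ref{sec:forcing}--\ref{sec:properties}, $X$ is a fixed uncountable subset of the Cantor space $2^\omega$. For sequences, $\mu\subseteq\nu$ means that $\mu$ is an initial segment of $\nu$, and $|\nu|$ is the length of $\nu$. Two initial segments of one sequence are comparable, and the shorter is an initial segment of the longer. An \emph{antichain} of sequences is a set of pairwise incomparable sequences.

\subsection{Guessing sequences}

We want a closed-type function on $X$, and we obtain it from a sequence of guesses. At time $k$ the sequence either passes or names a \emph{label} $n\le k$ and a candidate $t\in2^k$ for the first $k$ bits of a point. Let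
\[
\Omega_k=\{*\}\cup\bigl(\{0,\dots,k\}\times2^k\bigr),\qquad \mathrm{Seq}=\bigcup_{k\in\omega}\prod_{j<k}\Omega_j .
\]
Each $\Omega_k$ is finite, so $\mathrm{Seq}$ has finitely many elements of each length. Let $\mu\in\mathrm{Seq}$, let $\nu\supseteq\mu$ be an element of $\mathrm{Seq}$ or of $\prod_k\Omega_k$, let $(n,x)\in\omega\times2^\omega$ and $E\subseteq\omega\times2^\omega$. We say that \emph{$\nu$ hits $(n,x)$ above $\mu$} if $\nu(k)=(n,x\restriction k)$ for some $k$ with $|\mu|\le k<|\nu|$, and that \emph{$\nu$ avoids $E$ above $\mu$} if it hits no element of $E$ above $\mu$. Two facts follow from the definition.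
\begin{itemize}
\item[(O1)] For $\lambda\subseteq\mu\subseteq\nu$: $\nu$ avoids $E$ above $\lambda$ if and only if $\mu$ avoids $E$ above $\lambda$ and $\nu$ avoids $E$ above $\mu$.
\item[(O2)] For $\mu\subseteq\nu$ in $\mathrm{Seq}$: whether $\nu$ hits $(n,x)$ above $\mu$ depends only on $n$ and $x\restriction|\nu|$.
\end{itemize}

Given $r\in\prod_k\Omega_k$, let $f_r(x)(n)$ be the last time at which $r$ guesses $x$ with label $n$:
\begin{equation}\label{eq:fr}
f_r(x)(n)=\max\bigl(\{0\}\cup\{k:r(k)=(n,x\restriction k)\}\bigr),
\end{equation}
provided the maximum exists. If it exists for all $x\in X$ and $n\in\omega$, then $f_r\colon X\to\omega^\omega$ is closed-type, because $f_r(x)(n)\le m$ holds if and only if $r(k)\neq(n,x\restriction k)$ for all $k>m$, and each of these conditions on $x$ is clopen. So we look for a forcing that adds $r$ and meets three requirements.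
\begin{itemize}
\item[(R1)] Each pair $(n,x)\in\omega\times X$ is hit only finitely often by $r$.
\item[(R2)] For each $g\in\omega^\omega\cap V$ there is $x\in X$ such that for all $n\ge1$ the pair $(n,x)$ is hit at some time $k\ge g(n)$.
\item[(R3)] The forcing is $\omega^\omega$-bounding.
\end{itemize}
By (R2), $f_r[X]$ dominates $\omega^\omega\cap V$, and by (R3) it is then dominating in the extension.

The first idea is to force with pairs $(s,E)$, where $s\in\mathrm{Seq}$ and $E\subseteq\omega\times X$ is a finite \emph{promise}: $(s',E')\le(s,E)$ if $s'\supseteq s$, $E'\supseteq E$, and $s'$ avoids $E$ above $s$. Adding $(n,x)$ to the promise secures (R1). But (R3) fails. Let $\tau(j)$ be the $j$th time, counted from $j=0$, at which $r(k)\neq*$, and let $g\in\omega^\omega\cap V$. If $s$ has $j$ entries other than $*$, extend $s$ by $*$'s to a length $k>g(j)$ with $2^k>|E|$, and append $(0,t)$ for some $t\in2^k$ different from all $e\restriction k$ with $(0,e)\in E$. The new condition forces $\tau(j)=k>g(j)$.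

To obtain (R3), a condition must be able to confine $r$ to finitely many possibilities at each stage, and it must still leave room to keep promises made later. We therefore replace $E$ by a set $\Phi$ of permitted nodes, with a norm that says how large a promise can be kept from a given node on.

\subsection{Conditions}

For $m\in\omega$ let $\mathcal{E}_m$ be the family of all $E\subseteq\{0,\dots,m\}\times2^\omega$ with $|E|\le m$. Then $\mathcal{E}_0=\{\emptyset\}$ and $\mathcal{E}_m\subseteq\mathcal{E}_{m+1}$. Both the size and the labels of a promise in $\mathcal{E}_m$ are bounded. These two bounds make the space of promises compact (Lemma~\ref{lem:compact}), and the bound on the labels is what permits (R2) (Example~\ref{ex:byhand}).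

\begin{definition}\label{def:P}
Let $p=(s,\Phi,\rho)$ with $s\in\Phi\subseteq\mathrm{Seq}$ and $\rho\colon\Phi\to\omega$, and let $x\in2^\omega$. We say that \emph{$p$ captures $x$} if for all $\nu\in\Phi$, $n\le\rho(\nu)$ and $E\in\mathcal{E}_{\rho(\nu)}$ with $(n,x)\notin E$ there is $\nu'\in\Phi$, $\nu'\supsetneq\nu$, that hits $(n,x)$ above $\nu$ and avoids $E$ above $\nu$.

The forcing $\mathbb{P}=\mathbb{P}(X)$ consists of the triples $p=(s,\Phi,\rho)=(s_p,\Phi_p,\rho_p)$ as above such that
\begin{itemize}
\item[(i)] all members of $\Phi$ extend $s$;
\item[(ii)] $\rho$ is nondecreasing with respect to $\subseteq$, and $\{\nu\in\Phi:\rho(\nu)<m\}$ is finite for each $m$;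
\item[(iii)] $p$ captures all but countably many $x\in X$.
\end{itemize}
The order is $q\le p$ if and only if $\Phi_q\subseteq\Phi_p$. We call $s$ the \emph{stem}, the members of $\Phi$ the \emph{nodes}, and $\rho$ the \emph{norm} of $p$. For $\nu\in\Phi_p$ and $E\in\mathcal{E}_{\rho_p(\nu)}$ put
\[
p[\nu,E]=\bigl(\nu,\ \{\mu\in\Phi_p:\mu\supseteq\nu,\ \mu\text{ avoids }E\text{ above }\nu\},\ \rho_p-|E|\bigr).
\]
\end{definition}

The set $\Phi$ need not be closed under initial segments; its members are the places at which the norm is measured. The order ignores the norms. The operation $p[\nu,E]$ moves the stem to $\nu$ and makes the promise $E$, at the price of $|E|$ units of norm. A promise may destroy the capture of the points that occur in it, which is why (iii) allows exceptions; a fusion of countably many conditions may lose countably many points, which is why (iii) allows that many.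

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] $\mathbf{1}=(\emptyset,\mathrm{Seq},|\cdot|)$ captures every $x\in2^\omega$ and is a greatest element of $\mathbb{P}$.
\item[(b)] If $p\in\mathbb{P}$, $\nu\in\Phi_p$ and $m\in\omega$, there is $\nu'\supseteq\nu$ in $\Phi_p$ with $|\nu'|\ge m$ and $\rho_p(\nu')\ge m$. In particular $\Phi_p$ is infinite.
\item[(c)] If $p\in\mathbb{P}$, $\nu\in\Phi_p$ and $E\in\mathcal{E}_{\rho_p(\nu)}$, then $p[\nu,E]\in\mathbb{P}$ and $p[\nu,E]\le p$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\nu\in\mathrm{Seq}$, $n\le|\nu|$, $E\in\mathcal{E}_{|\nu|}$ and $(n,x)\notin E$. Extend $\nu$ by $*$'s to a length $j\ge|\nu|$ such that $x\restriction j\neq e\restriction j$ for all $e$ with $(n,e)\in E$, and append $(n,x\restriction j)\in\Omega_j$. The result hits $(n,x)$ above $\nu$. It avoids the elements of $E$ with label $n$ by the choice of $j$, and the others because its only guess above $\nu$ has label $n$. Clause (ii) holds because there are finitely many sequences of each length.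

(b) As $X$ is uncountable, $p$ captures some $x$. Capture with $n=0$ and $E=\emptyset$ shows that each node of $p$ has a proper extension in $\Phi_p$. So there is an infinite strictly increasing chain in $\Phi_p$ that starts at $\nu$. Along it the lengths tend to infinity, and so do the norms, by (ii).

(c) Let $p'=p[\nu,E]$. For $\mu\in\Phi_{p'}$ we have $\rho_p(\mu)\ge\rho_p(\nu)\ge|E|$, so $\rho_{p'}$ takes values in $\omega$; (i) and (ii) are inherited from $p$. For (iii), let $x$ be captured by $p$ and different from all second coordinates of elements of $E$. We show that $p'$ captures $x$. Let $\mu\in\Phi_{p'}$, $m=\rho_p(\mu)-|E|$, $n\le m$, $E'\in\mathcal{E}_m$ and $(n,x)\notin E'$. Then $|E\cup E'|\le\rho_p(\mu)$, and the labels in $E\cup E'$ are at most $\max(\rho_p(\nu),m)\le\rho_p(\mu)$. So $E\cup E'\in\mathcal{E}_{\rho_p(\mu)}$, and $(n,x)\notin E\cup E'$. As $p$ captures $x$, there is $\mu'\supsetneq\mu$ in $\Phi_p$ that hits $(n,x)$ and avoids $E\cup E'$ above $\mu$. By (O1), $\mu'$ avoids $E$ above $\nu$, so $\mu'\in\Phi_{p'}$.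
\end{proof}

Let $G\subseteq\mathbb{P}$ be generic. If $q\le p$ and $q\le p'$, then $s_q\in\Phi_p\cap\Phi_{p'}$ extends both $s_p$ and $s_{p'}$. So the stems of members of $G$ are comparable; let $r_G=\bigcup_{p\in G}s_p$. By Lemma~\ref{lem:basic}(b) and the conditions $q[\nu',\emptyset]$, the conditions with stems of length at least $m$ are dense below any $p$, and the stem of a condition below $p$ is a node of $p$. Hence $r_G\in\prod_k\Omega_k$, and
\begin{equation}\label{eq:generic}
\text{if $p\in G$, then $s_p\subseteq r_G$ and $r_G\restriction k\in\Phi_p$ for infinitely many $k$.}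
\end{equation}

\begin{example}\label{ex:byhand}
Two conditions below $\mathbf{1}$, written down by hand, show how (R3) and (R2) come about.

(a) \emph{Bounding $\tau$.} Let $\Phi$ be the set of $\nu\in\mathrm{Seq}$ without entries $*$, and $p=(\emptyset,\Phi,|\cdot|)$. A promise $E\in\mathcal{E}_{|\nu|}$ rules out at most $|\nu|\le k$ of the $(k+1)2^k$ guesses at a time $k\ge|\nu|$. So in the proof of Lemma~\ref{lem:basic}(a) each $*$ can be replaced by a guess that avoids $E$, and $p$ captures every $x$. By \eqref{eq:generic}, $p$ forces $\tau(j)=j$ for all $j$.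

(b) \emph{Forcing late hits.} Let $x_0\in2^\omega$ and $g\in\omega^\omega$. Choose $L_0=0$ and $L_{i+1}\ge L_i+2$ with $L_{i+1}>g(i+1)$. Let $W_i$ be the set of $\nu\in\mathrm{Seq}$ of length $L_i$ such that
\[
\nu(L_j-1)=(j,x_0\restriction(L_j-1))\qquad\text{for }1\le j\le i;
\]
these entries are legitimate since $j\le2j-1\le L_j-1$. Let $\Phi^*=\bigcup_iW_i$, $\rho^*=i$ on $W_i$, and $q^*=(\emptyset,\Phi^*,\rho^*)$. This triple captures every $x$. Indeed, let $\nu\in W_i$, $n\le i$, $E\in\mathcal{E}_i$ and $(n,x)\notin E$. The prescribed entries above $\nu$ have labels $j>i$, while the labels in $E$ are at most $i$; so the prescribed entries never break the promise. The times $L_j$ are free. Choose $j\ge i$ such that $x\restriction L_j\neq e\restriction L_j$ for all $(n,e)\in E$, put $(n,x\restriction L_j)$ at time $L_j$, and put $*$ at all other free times in $[L_i,L_{j+1})$. The resulting node in $W_{j+1}$ hits $(n,x)$ and avoids $E$ above $\nu$. So $q^*\in\mathbb{P}$, and by \eqref{eq:generic} it forces that $(j,x_0)$ is hit at time $L_j-1\ge g(j)$ for all $j\ge1$.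

There is no conflict with (R1): below $q^*$, the promise $\{(j,x_0)\}$ can be made at any node of norm at least $j$, and at such a node the late hit of $(j,x_0)$ has already happened. If $\mathcal{E}_i$ allowed the label $i+1$, the construction would fail for $i\ge1$, as no extension in $\Phi^*$ of a node in $W_i$ avoids $\{(i+1,x_0)\}$.
\end{example}

\section{Fusion}\label{sec:fusion}

The condition $q^*$ of Example~\ref{ex:byhand}(b) consists of finite levels $W_i$, and reaching level $i$ accomplishes the $i$th task. We now carry out such a construction below an arbitrary condition and for arbitrary tasks. Keeping only finitely many successors of a node endangers capture in two ways, and both are visible in the smallest case.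

\begin{example}\label{ex:waiting}
For $x\neq e$ in $2^\omega$ let $\Delta(x,e)$ be the least $k$ with $x(k)\neq e(k)$, and let $\nu=(*)$ be the sequence of length $1$. A guess $(0,x\restriction k)$ avoids $(0,e)$ exactly when $k\ge\Delta(x,e)+1$. So the shortest extension of $\nu$ that hits $(0,x)$ and avoids $\{(0,e)\}$ above $\nu$ has length $\Delta(x,e)+2$.

First, fix $x$ and vary $e$. No finite set of extensions of $\nu$ serves all promises $\{(0,e)\}$ with $e\neq x$. But for each $i\geq 1$, the single extension of $\nu$ that passes until time $i$ and then guesses $(0,x\restriction i)$ serves all $e$ with $e\restriction i\neq x\restriction i$.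

Second, fix $e$ and vary $x$. The condition $q=\mathbf{1}[\nu,\{(0,e)\}]$ does not capture $e$, and the shortest node of $q$ that hits $(0,x)$ above $\nu$ has length $h(x)=\Delta(x,e)+2$. The waiting time $h$ is continuous on $2^\omega\setminus\{e\}$ but unbounded near $e$. A finite set of nodes of $q$ serves only the points outside some neighborhood of $e$.
\end{example}

In both cases the remedy is to postpone. A point $x$ need not be served at every level; it is enough that it is served at infinitely many levels, provided that any promise can be kept while one waits. At level $i$ we only consider promises that are separated from $x$ by the first $i$ bits; each promise is so separated at all large levels. What remains is to choose bounds $K_i$ on the lengths of the nodes considered at level $i$ so that every $x$ has its waiting time below $K_i$ infinitely often. This is a statement that a certain continuous image is not dominating, and its domain is $X$ minus the countably many points lost along the way. From now on, until the end of Section~\ref{sec:properties}, we assume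
\begin{itemize}
\item[(ND)] for every countable $C\subseteq X$ and every continuous $F\colon X\setminus C\to\omega^\omega$, the image $F[X\setminus C]$ is not dominating.
\end{itemize}

\subsection{Two lemmas}

The first lemma reduces the infinitely many promises of a given norm to finitely many cases. Let $T_i$ be the disjoint union of the spaces $(\{0,\dots,i\}\times2^\omega)^l$ for $l\le i$. It is compact. Each tuple in $T_i$ lists a member of $\mathcal{E}_i$, and each member of $\mathcal{E}_i$ is listed by a tuple. Say that a family $\mathcal{F}\subseteq\mathcal{E}_i$ is \emph{decided at level $l$} if membership of $E$ in $\mathcal{F}$ depends only on the set $\{(n,e\restriction l):(n,e)\in E\}$. The tuples that list members of such a family form a clopen subset of $T_i$.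

\begin{lemma}\label{lem:compact}
Let $w\in\mathrm{Seq}$, let $\mathcal{F}\subseteq\mathcal{E}_i$ be decided at some level, and let $B\subseteq\mathrm{Seq}$ be a set of extensions of $w$ such that each $E\in\mathcal{F}$ is avoided above $w$ by some member of $B$. Then some finite $B_0\subseteq B$ has the same property.
\end{lemma}

\begin{proof}
For $u\in B$, the family of $E\in\mathcal{E}_i$ avoided by $u$ above $w$ is decided at level $|u|$, by (O2), so it corresponds to a clopen subset of $T_i$. These clopen sets cover the compact set of tuples that list members of $\mathcal{F}$. Take a finite subcover.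
\end{proof}

The second lemma chooses the bounds $K_i$. The waiting time at level $i$ depends on the level $W_i$, which depends on the bounds $K_0,\dots,K_{i-1}$ already chosen, so (ND) cannot be applied directly to the sequence of waiting times. We shall build the levels for all possible choices $\sigma=(K_0,\dots,K_{i-1})$ at once, and then pick one branch.

\begin{lemma}\label{lem:path}
Let $Z$ be a topological space such that $F[Z]$ is not dominating for every continuous $F\colon Z\to\omega^\omega$, and let $h_\sigma\colon Z\to\omega$ be continuous for each $\sigma\in\omega^{<\omega}$. Then there is a sequence $(K_i)_{i\in\omega}$ of natural numbers such that for every $x\in Z$ there are infinitely many $i$ with $h_{(K_0,\dots,K_{i-1})}(x)\le K_i$.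
\end{lemma}

\begin{proof}
For $x\in Z$ and $m\in\omega$ let
\[
H_x(m)=\max\{h_\sigma(x):|\sigma|\le m+1\text{ and all values of }\sigma\text{ are at most }m\}.
\]
The maximum is over finitely many $\sigma$, so $x\mapsto H_x(m)$ is locally constant; and $H_x$ is nondecreasing. Let $F(x)(m)=H_x(H_x(m))$. Near a given point, $H_x(m)$ has a constant value $a$ and $H_x(a)$ is constant; so $F\colon Z\to\omega^\omega$ is continuous. By hypothesis there is $g$ such that for every $x\in Z$, $g(m)>F(x)(m)$ for infinitely many $m$. Replacing $g(m)$ by $m+1+\max_{l\le m}g(l)$, we may assume that $g$ is increasing and $g(m)>m$. Let $K_0=0$ and $K_{i+1}=g(K_i)$. The sequence is strictly increasing, and $K_t\ge t$.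

Fix $x$ and $m$ with $g(m)>F(x)(m)$, and let $K_i\le m<K_{i+1}$. We claim that $H_x(K_t)\le K_{t+1}$ for $t=i$ or $t=i+1$. If this fails for $t=i$, then $K_{i+1}<H_x(K_i)\le H_x(m)$, and so
\[
H_x(K_{i+1})\le H_x(H_x(m))=F(x)(m)<g(m)\le g(K_{i+1})=K_{i+2}.
\]
(The function $H_x$ was iterated twice because $g$ exceeds $F(x)$ at some $m$, not necessarily at one of the $K_i$.) For such $t$, the sequence $(K_0,\dots,K_t)$ has length $t+1\le K_t+1$ and values at most $K_t$, so $h_{(K_0,\dots,K_t)}(x)\le H_x(K_t)\le K_{t+1}$. As $m$ can be taken arbitrarily large, so can $t$.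
\end{proof}

The hypothesis on $Z$ cannot be dropped: if $F[Z]$ is dominating and $h_\sigma(x)=F(x)(|\sigma|)+1$, then for any $(K_i)$ some $x$ has $K_i\le F(x)(i)<h_{(K_0,\dots,K_{i-1})}(x)$ for all but finitely many $i$. Lemma~\ref{lem:path} is the only place where (ND) enters.

\subsection{The fusion lemma}

\begin{lemma}\label{lem:fusion}
Assume \textup{(ND)}. Let $C_i\subseteq\mathbb{P}$ $(i\in\omega)$ satisfy:
\begin{itemize}
\item[(F1)] $\rho_q(s_q)\ge i$ for all $q\in C_i$;
\item[(F2)] for all $i\in\omega$, $q\in C_i$, $b\in\Phi_q$, $K\in\omega$ and $E\in\mathcal{E}_i$ there is $q'\in C_{i+1}$ such that $q'\le q$, $s_{q'}\supseteq b$, $|s_{q'}|>K$, and $s_{q'}$ avoids $E$ above $b$.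
\end{itemize}
Then for each $q\in C_0$ there are $q^*\le q$ and finite sets $C^*_i\subseteq C_i$ $(i\in\omega)$ such that $q^*$ forces $\dot G\cap C^*_i\neq\emptyset$ for all $i$.
\end{lemma}

Here $C_{i}$ is the set of conditions that accomplish the $i$th task. Note that (F2) asks for the promise $E$ to be kept only on the finite way from $b$ to the new stem; the condition $q'$ need not keep it afterwards.

\begin{proof}
The nodes of $q^*$ of norm $i$ will be the stems of the members of $C^*_i$.

\emph{Step 1: finitely many successors.} Let $i,K\in\omega$ and let $p\in C_i$ have stem $w$. We find a finite antichain $A$ of proper extensions of $w$, each of which is the stem of some $q'\in C_{i+1}$ with $q'\le p$, such that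
\begin{itemize}
\item[(S)] if $b\in\Phi_p$ satisfies $|b|\le K$ or $b=w$, and $E\in\mathcal{E}_i$ is avoided by $b$ above $w$, then some $u\in A$ extends $b$ and avoids $E$ above $w$.
\end{itemize}
The case $b=w$ will let us wait while keeping a promise; the case $|b|\le K$ preserves every hit that $p$ can make before time $K$. Let
\[
S=\{s_{q'}:q'\in C_{i+1},\ q'\le p,\ |s_{q'}|>\max(K,|w|)\},
\]
and let $S_0$ be the set of $\subseteq$-minimal elements of $S$. It is an antichain of proper extensions of $w$. Fix $b$ and $E$ as in (S). By (F2) there is $q'\in C_{i+1}$, $q'\le p$, whose stem extends $b$, has length greater than $\max(K,|w|)$, and avoids $E$ above $b$, hence above $w$ by (O1). So $s_{q'}\in S$; let $u\in S_0$ with $u\subseteq s_{q'}$. Both $u$ and $b$ are initial segments of $s_{q'}$ and $|u|>\max(K,|w|)\ge|b|$, so $u\supseteq b$; and $u$ avoids $E$ above $w$ by (O1). For fixed $b$, the family of $E\in\mathcal{E}_i$ avoided by $b$ above $w$ is decided at level $|b|$, so by Lemma~\ref{lem:compact} finitely many $u\in S_0$ extending $b$ suffice for all such $E$. There are finitely many $b$. Let $A$ be the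 set of all $u$ so chosen.

\emph{Step 2: levels for all choices of bounds.} By recursion on $|\sigma|$ we define, for $\sigma\in\omega^{<\omega}$, a finite antichain $W^\sigma\subseteq\mathrm{Seq}$ and conditions $q^\sigma_w\in C_{|\sigma|}$ with stem $w$, for $w\in W^\sigma$. Let $W^\emptyset=\{s_q\}$ and $q^\emptyset_{s_q}=q$. Given $\sigma$ with $|\sigma|=i$ and $K\in\omega$, let $A^{\sigma,K}_w$ be the set $A$ of Step~1 for $i$, $K$ and $p=q^\sigma_w$, and let $W^{\sigma^\frown K}=\bigcup_{w\in W^\sigma}A^{\sigma,K}_w$. If $u\in A^{\sigma,K}_w$ and $u'\in A^{\sigma,K}_{w'}$ are comparable, then $w$ and $w'$ are initial segments of the longer of the two, so $w=w'$ as $W^\sigma$ is an antichain, and $u=u'$ as $A^{\sigma,K}_w$ is an antichain. Thus $W^{\sigma^\frown K}$ is an antichain, and each of its elements $u$ lies in $A^{\sigma,K}_w$ for a unique $w$, the \emph{predecessor} of $u$. Choose $q^{\sigma^\frown K}_u\in C_{i+1}$ with stem $u$ below $q^\sigma_w$.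

\emph{Step 3: waiting times.} Let $X'$ be the set of $x\in X$ captured by all the countably many conditions $q^\sigma_w$. Then $X\setminus X'$ is countable. For $x\in X'$, $|\sigma|=i$ and $K\in\omega$ consider the statement
\begin{itemize}
\item[$(\mathrm{H}_K)$] for all $w\in W^\sigma$, $n\le i$, and $E\in\mathcal{E}_i$ such that $e\restriction i\neq x\restriction i$ whenever $(n,e)\in E$, there is $b\in\Phi_{q^\sigma_w}$ with $|b|\le K$ that hits $(n,x)$ above $w$ and avoids $E$ above $w$.
\end{itemize}
It holds for some $K$. To see this, fix $w$ and $n$, and let $\mathcal{F}$ be the family of the sets $E$ in question; it is decided at level $i$. For $E\in\mathcal{F}$ we have $(n,x)\notin E$. By (F1) the norm of $q^\sigma_w$ at $w$ is at least $i$, and $q^\sigma_w$ captures $x$; so some node of $q^\sigma_w$ hits $(n,x)$ and avoids $E$ above $w$. By Lemma~\ref{lem:compact}, applied to the set of nodes of $q^\sigma_w$ that hit $(n,x)$ above $w$, finitely many nodes suffice for all $E\in\mathcal{F}$. There are finitely many pairs $(w,n)$, so a bound $K$ on the lengths exists.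

Let $h_\sigma(x)$ be the least $K$ for which $(\mathrm{H}_K)$ holds. As $(\mathrm{H}_K)$ implies $(\mathrm{H}_{K+1})$, we have $h_\sigma(x)\le K$ if and only if $(\mathrm{H}_K)$ holds. This depends only on $x\restriction\max(K,i)$: the family of promises depends on $x\restriction i$, and hitting by a node of length at most $K$ depends on $x\restriction K$, by (O2). Hence $h_\sigma\colon X'\to\omega$ is continuous. By (ND), Lemma~\ref{lem:path} applies to $Z=X'$; let $(K_i)$ be the resulting sequence. With $\sigma_i=(K_0,\dots,K_{i-1})$ write $W_i=W^{\sigma_i}$, $h_i=h_{\sigma_i}$ and $C^*_i=\{q^{\sigma_i}_w:w\in W_i\}$. Then $W_{i+1}$ is obtained from $W_i$ with the bound $K_i$, and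
\begin{equation}\label{eq:often}
\text{for every $x\in X'$ there are infinitely many $i$ with $h_i(x)\le K_i$.}
\end{equation}

\emph{Step 4: the triple $q^*$.} Let $\Phi^*=\bigcup_iW_i$. For $i\le j$ and $\mu\in W_j$, taking the predecessor $j-i$ times gives an \emph{ancestor} $w\in W_i$ of $\mu$, with $w\subseteq\mu$ (properly if $i<j$) and $q^{\sigma_j}_\mu\le q^{\sigma_i}_w$. Now let $w\in W_i$ and $\mu\in W_j$ be arbitrary with $w\subseteq\mu$. Then $i\le j$; otherwise the ancestor of $w$ in $W_j$ would be a proper initial segment of $\mu\in W_j$, which is impossible in an antichain. Further, the ancestor of $\mu$ in $W_i$ is comparable with $w$, hence equal to $w$. We draw three conclusions. The sets $W_i$ are pairwise disjoint (take $\mu=w$), so we may write $q_w$ for $q^{\sigma_i}_w$. The function $\rho^*$ with value $i$ on $W_i$ is nondecreasing, and $\{\rho^*<m\}=\bigcup_{i<m}W_i$ is finite. Finally $\mu\in\Phi_{q_\mu}\subseteq\Phi_{q_w}$, that is,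
\begin{equation}\label{eq:cone}
\{\mu\in\Phi^*:\mu\supseteq w\}\subseteq\Phi_{q_w}\qquad\text{for all }w\in\Phi^*.
\end{equation}
This is the reason for taking minimal elements of $S$ in Step~1. Put $q^*=(s_q,\Phi^*,\rho^*)$. All members of $\Phi^*$ extend their ancestor $s_q\in W_0$, so (i) and (ii) of Definition~\ref{def:P} hold.

\emph{Step 5: $q^*$ captures every $x\in X'$.} Let $w\in W_i$, $n\le i$, $E\in\mathcal{E}_i$ and $(n,x)\notin E$. By \eqref{eq:often} choose $i'\ge i$ with $h_{i'}(x)\le K_{i'}$ and so large that $e\restriction i'\neq x\restriction i'$ for all $(n,e)\in E$. We first wait. Put $w_i=w$. For $j=i,\dots,i'-1$, property (S) at level $j$, with $b=w_j$ and $E\in\mathcal{E}_i\subseteq\mathcal{E}_j$, gives $w_{j+1}\in W_{j+1}$ that extends $w_j$ and avoids $E$ above $w_j$. By (O1), $w_{i'}$ avoids $E$ above $w$. Next, $(\mathrm{H}_{K_{i'}})$ holds for $\sigma_{i'}$ and $x$, and $n\le i'$, $E\in\mathcal{E}_{i'}$. So there is $b\in\Phi_{q_{w_{i'}}}$ with $|b|\le K_{i'}$ that hits $(n,x)$ and avoids $E$ above $w_{i'}$. Property (S) at level $i'$ gives $u\in W_{i'+1}$ that extends $b$ and avoids $E$ above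 $w_{i'}$. We have
\[
w=w_i\subsetneq w_{i+1}\subsetneq\dots\subsetneq w_{i'}\subsetneq b\subseteq u\in\Phi^*,
\]
and $u$ hits $(n,x)$ above $w$ and avoids $E$ above $w$. Hence $q^*\in\mathbb{P}$, and $q^*\le q$ by \eqref{eq:cone} with $w=s_q$.

\emph{Step 6: what $q^*$ forces.} Fix $i$ and let $q'\le q^*$. The set $\Phi_{q'}\subseteq\Phi^*$ is infinite, so it contains some $\mu\in W_j$ with $j\ge i$. Let $w\in W_i$ be the ancestor of $\mu$. The nodes of $q'[\mu,\emptyset]$ lie in $\Phi^*$ and extend $w$, so $q'[\mu,\emptyset]\le q_w$ by \eqref{eq:cone}. Thus the conditions below some member of $C^*_i$ are dense below $q^*$, and $q^*$ forces $\dot G\cap C^*_i\neq\emptyset$.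
\end{proof}

\section{Properness, bounding, and the generic function}\label{sec:properties}

For a regular cardinal $\theta$, $H(\theta)$ is the collection of sets hereditarily of size less than $\theta$. Let $N$ be a countable elementary submodel of $H(\theta)$ with $\mathbb{P}\in N$. A condition $q$ is \emph{$(N,\mathbb{P})$-generic} if it forces $\dot G\cap D\cap N\neq\emptyset$ for every dense $D\subseteq\mathbb{P}$ with $D\in N$. The forcing $\mathbb{P}$ is \emph{proper} if for all sufficiently large regular $\theta$, all such $N$ and all $p\in\mathbb{P}\cap N$ there is an $(N,\mathbb{P})$-generic $q\le p$. Proper forcings preserve $\aleph_1$.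

\begin{lemma}\label{lem:proper}
Assume \textup{(ND)}. Then $\mathbb{P}(X)$ is proper and $\omega^\omega$-bounding.
\end{lemma}

\begin{proof}
Let $N\prec H(\theta)$ be countable with $\mathbb{P}\in N$, let $p\in\mathbb{P}\cap N$, and let $(D_i)_{i\in\omega}$ enumerate the dense open subsets of $\mathbb{P}$ that belong to $N$. Put
\[
C_0=\{p\},\qquad C_{i+1}=\{q\in D_i\cap N:\rho_q(s_q)\ge i+1\}.
\]
Then (F1) holds. In checking (F2) the difficulty is that the promise $E$ need not belong to $N$, while $q'$ must. Let $q\in C_i$, $b\in\Phi_q$, $K\in\omega$ and $E\in\mathcal{E}_i$. As $i\le\rho_q(s_q)\le\rho_q(b)$, the condition $q[b,E]$ is defined. Take $q_1\le q[b,E]$ in $D_i$, and by Lemma~\ref{lem:basic}(b) take $u\in\Phi_{q_1}$ with $|u|>K$ and $\rho_{q_1}(u)\ge i+1$. Since $u\in\Phi_{q[b,E]}$, it extends $b$ and avoids $E$ above $b$. The condition $q_2=q_1[u,\emptyset]$ lies in $D_i$, as $D_i$ is open. So $q_2$ witnesses the statement ``there is $q'\in D_i$ with $q'\le q$, $s_{q'}=u$ and $\rho_{q'}(u)\ge i+1$''. This statement does not mention $E$. Its parameters $D_i$, $q$, $i$ and $u$ lie in $N$; for $u$ this holds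 because $u$ is hereditarily finite (take $*=\emptyset$). By elementarity there is a witness $q'\in N$, and $q'\in C_{i+1}$ is as (F2) requires.

Let $q^*\le p$ and $C^*_i$ be as in Lemma~\ref{lem:fusion}. Then $q^*$ forces $\dot G\cap D_i\cap N\neq\emptyset$ for all $i$. If $D\in N$ is dense, its downward closure is some $D_i$. For $q\in G\cap D_i\cap N$, elementarity gives $d\in D\cap N$ with $q\le d$, and $d\in G$. So $q^*$ is $(N,\mathbb{P})$-generic, and $\mathbb{P}$ is proper.

Let $\dot\tau$ be a name for an element of $\omega^\omega$ and let $p\in\mathbb{P}$. Choose $N$ as above with $\dot\tau,p\in N$. For each $j$ the set of conditions that decide $\dot\tau(j)$ is dense open and belongs to $N$, so it is $D_{i(j)}$ for some $i(j)$. Let $g(j)$ be the largest of the finitely many values of $\dot\tau(j)$ decided by members of $C^*_{i(j)+1}$. Then $g\in V$ and $q^*$ forces $\dot\tau(j)\le g(j)$ for all $j$. As $p$ was arbitrary, $\mathbb{P}$ is $\omega^\omega$-bounding.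
\end{proof}

\begin{lemma}\label{lem:function}
Assume \textup{(ND)} and let $G\subseteq\mathbb{P}(X)$ be generic over $V$. In $V[G]$, the function $f=f_{r_G}\colon X\to\omega^\omega$ given by \eqref{eq:fr} is well defined and closed-type, and $f[X]$ is dominating.
\end{lemma}

\begin{proof}
By the discussion of \eqref{eq:fr} and by Lemma~\ref{lem:proper}, it remains to verify (R1) and (R2).

(R1) Let $p\in\mathbb{P}$, $x\in X$ and $n\in\omega$. Take $\nu\in\Phi_p$ with $\rho_p(\nu)\ge\max(n,1)$. Then $\{(n,x)\}\in\mathcal{E}_{\rho_p(\nu)}$, and by \eqref{eq:generic} the condition $p[\nu,\{(n,x)\}]\le p$ forces that $r_G$ extends $\nu$ and does not hit $(n,x)$ above $\nu$. By density, $(n,x)$ is hit only finitely often.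

(R2) By density it suffices, given $p\in\mathbb{P}$ and $g\in\omega^\omega\cap V$, to find $x_0\in X$ and $q^*\le p$ that forces, for each $i\ge1$, a hit of $(i,x_0)$ at some time $k\ge g(i)$. We repeat Example~\ref{ex:byhand}(b) inside $p$, with fusion in place of the explicit levels. Let $x_0\in X$ be captured by $p$. Let $C_0=\{p\}$, and for $i\ge1$ let $C_i$ be the set of conditions $p[w,\emptyset]$ such that $w\in\Phi_p$, $\rho_p(w)\ge i$, and $w(k)=(i,x_0\restriction k)$ for some $k$ with $g(i)\le k<|w|$. Note that $p=p[s_p,\emptyset]$ and that $p[w,\emptyset]$ has stem $w$ and norm $\rho_p(w)$ there. So (F1) holds.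

For (F2), let $q=p[w,\emptyset]\in C_i$, $b\in\Phi_q$, $K\in\omega$ and $E\in\mathcal{E}_i$. As $\rho_p(b)\ge\rho_p(w)\ge i$, the condition $p[b,E]$ is defined, and its norm is at most $\rho_p$. Lemma~\ref{lem:basic}(b) applied to it gives $b'\in\Phi_p$ that extends $b$, avoids $E$ above $b$, and has $|b'|\ge\max(K,g(i+1))$ and $\rho_p(b')\ge i+1$. Now $E\in\mathcal{E}_{\rho_p(b')}$, and $(i+1,x_0)\notin E$ because the labels in $E$ are at most $i$. As $p$ captures $x_0$, there is $w'\supsetneq b'$ in $\Phi_p$ that avoids $E$ above $b'$ and hits $(i+1,x_0)$ above $b'$, hence at a time $k\ge|b'|\ge g(i+1)$. Then $q'=p[w',\emptyset]\in C_{i+1}$, and $q'\le q$ since $w'\supseteq w$. Its stem $w'$ extends $b$, has length greater than $K$, and avoids $E$ above $b$ by (O1).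

Let $q^*\le p$ be as in Lemma~\ref{lem:fusion}. If $q^*\in G$ and $i\ge1$, some $p[w,\emptyset]\in C_i$ is in $G$. Then $w\subseteq r_G$ by \eqref{eq:generic}, so $r_G(k)=(i,x_0\restriction k)$ for some $k\ge g(i)$.
\end{proof}

\section{The iteration}\label{sec:iteration}

A \emph{countable support iteration} $\langle\mathbb{P}_\alpha,\dot{\mathbb{Q}}_\alpha:\alpha<\delta\rangle$ has as conditions of $\mathbb{P}_\alpha$ $(\alpha\le\delta)$ the functions $p$ on $\alpha$ such that $p(\xi)$ is a $\mathbb{P}_\xi$-name for an element of $\dot{\mathbb{Q}}_\xi$, and $p(\xi)$ is the name of the greatest element for all $\xi$ outside a countable set, the \emph{support} of $p$. The order is: $q\le p$ if $q\restriction\xi$ forces $q(\xi)\le p(\xi)$ for all $\xi<\alpha$. If $G$ is $\mathbb{P}_\delta$-generic, then $G_\alpha=\{p\restriction\alpha:p\in G\}$ is $\mathbb{P}_\alpha$-generic, and $V[G_{\alpha+1}]$ is a generic extension of $V[G_\alpha]$ by $\mathbb{Q}_\alpha$. A forcing has the \emph{$\aleph_2$-c.c.} if all its antichains have size at most $\aleph_1$; it then preserves cardinals $\ge\aleph_2$. A \emph{nice name} for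 a subset of $\omega_1$ has the form $\bigcup_{\xi<\omega_1}\{\check\xi\}\times A_\xi$ with antichains $A_\xi$, and every subset of $\omega_1$ in an extension has such a name. We use two preservation theorems; see \cite[Ch.~III and VI]{Shelah}, \cite{Abraham}, and \cite[Ch.~6]{BJ}.
\begin{itemize}
\item[(P1)] A countable support iteration of proper $\omega^\omega$-bounding forcings is proper and $\omega^\omega$-bounding.
\item[(P2)] Assume CH, and let $\mathbb{P}_\delta$ be a countable support iteration of length $\delta\le\omega_2$ whose iterands are forced to be proper of size at most $\aleph_1$. Then $\mathbb{P}_\delta$ has the $\aleph_2$-c.c., and if $\delta<\omega_2$, it forces CH.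
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:model}]
Start with a model $V$ of $\mathrm{CH}+2^{\aleph_1}=\aleph_2$, for example $V=L$. We define a countable support iteration $\langle\mathbb{P}_\alpha,\dot{\mathbb{Q}}_\alpha:\alpha<\omega_2\rangle$ in which each $\dot{\mathbb{Q}}_\alpha$ is forced to be proper, $\omega^\omega$-bounding and of size at most $\aleph_1$, so that (P1) and (P2) apply to every $\mathbb{P}_\alpha$, $\alpha\le\omega_2$. The aim is to treat every subset of $2^\omega$ of size $\aleph_1$ that appears along the way, so we first check that only $\aleph_2$ of them appear at each stage.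

\emph{Counting.} Replacing $\dot{\mathbb{Q}}_\xi$ by an isomorphic copy, we may assume that its underlying set is forced to be a subset of $\omega_1$. A name for an element of $\dot{\mathbb{Q}}_\xi$ is then forced to equal a \emph{canonical} name, given by a maximal antichain of $\mathbb{P}_\xi$ of conditions deciding its value and the map from this antichain to $\omega_1$ that records the values. We use only canonical names in conditions. By induction, $|\mathbb{P}_\alpha|\le\aleph_2$ for $\alpha<\omega_2$: if $|\mathbb{P}_\xi|\le\aleph_2$ for all $\xi<\alpha$, then by the $\aleph_2$-c.c.\ there are at most $\aleph_2^{\aleph_1}=\aleph_2$ canonical $\mathbb{P}_\xi$-names for each $\xi$, and since supports are countable, $|\mathbb{P}_\alpha|\le\aleph_2^{\aleph_0}=\aleph_2$. In the same way there are at most $\aleph_2^{\aleph_1}=\aleph_2$ nice $\mathbb{P}_\alpha$-names for subsets of $\omega_1$. As $\mathbb{P}_\alpha$ preserves cardinals, it forces $2^{\aleph_1}=\aleph_2$. Hence it forces that the family $[2^\omega]^{\aleph_1}$ of subsets of $2^\omega$ of size $\aleph_1$ has size at most $(2^{\aleph_0})^{\aleph_1}=\aleph_2$.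

\emph{Bookkeeping.} Once $\mathbb{P}_\alpha$ is defined, fix $\mathbb{P}_\alpha$-names $\dot Y_{\alpha,\beta}$ $(\beta<\omega_2)$ that are forced to enumerate $[2^\omega]^{\aleph_1}$, possibly with repetitions. Fix a surjection $\gamma\mapsto(\alpha_\gamma,\beta_\gamma)$ of $\omega_2$ onto $\omega_2\times\omega_2$ with $\alpha_\gamma\le\gamma$. (Enumerate the pairs in order type $\omega_2$, by their maximum first and then lexicographically; the pairs $(\xi,0)$ with $\xi<\alpha$ precede $(\alpha,\beta)$.) At stage $\gamma$, let $X_\gamma\in V[G_\gamma]$ be the value of $\dot Y_{\alpha_\gamma,\beta_\gamma}$; it is uncountable in $V[G_\gamma]$ because $\aleph_1$ is preserved. Let $\mathbb{Q}_\gamma=\mathbb{P}(X_\gamma)$, computed in $V[G_\gamma]$, if $X_\gamma$ satisfies (ND) there, and let $\mathbb{Q}_\gamma$ be trivial otherwise. A condition of $\mathbb{P}(X_\gamma)$ is determined by a subset of the countable set $\mathrm{Seq}\times\omega$, so $|\mathbb{Q}_\gamma|\le\aleph_1$ by CH in $V[G_\gamma]$. By Lemma~\ref{lem:proper}, $\mathbb{Q}_\gamma$ is proper and $\omega^\omega$-bounding.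

\emph{The values of $\mathfrak{d}$ and $\mathfrak{c}$.} Let $G$ be $\mathbb{P}_{\omega_2}$-generic over $V$. Cardinals are preserved: $\aleph_1$ by properness and the larger ones by the $\aleph_2$-c.c. By (P1), $\omega^\omega\cap V$ is dominating in $V[G]$, and it has size $\aleph_1$; so $\mathfrak{d}=\aleph_1$ in $V[G]$. An $\omega_1$-sequence of elements of $2^\omega$ in $V[G]$ is coded by a subset of $\omega_1$. A nice name for this subset involves at most $\aleph_1$ conditions, each with countable support, so all the supports lie below some $\alpha<\omega_2$, and the sequence belongs to $V[G_\alpha]$. In particular each real of $V[G]$ lies in some $V[G_\alpha]$, a model of CH, and so $\mathfrak{c}\le\aleph_2$ in $V[G]$.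

\emph{$(\dagger)$ holds in $V[G]$.} Let $X\subseteq\mathbb{R}$ be uncountable. The set $X\setminus\mathbb{Q}$ is uncountable and homeomorphic to a subset of $2^\omega$, since $\mathbb{R}\setminus\mathbb{Q}$ is homeomorphic to $\omega^\omega$, and $z\mapsto0^{z(0)}1\,0^{z(1)}1\cdots$ embeds $\omega^\omega$ in $2^\omega$. The property of $Y$ in $(\dagger)$ is topological, so we may assume $X\subseteq2^\omega$. Let $X_0\subseteq X$ have size $\aleph_1$. An injective enumeration of $X_0$ lies in some $V[G_\alpha]$, so $X_0$ is the value of some $\dot Y_{\alpha,\beta}$, and $X_0=X_\gamma$ for some $\gamma\ge\alpha$. There are two cases.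
\begin{itemize}
\item If $X_0$ satisfies (ND) in $V[G_\gamma]$, Lemma~\ref{lem:function} gives in $V[G_{\gamma+1}]$ a closed-type $f\colon X_0\to\omega^\omega$ whose image is dominating in $V[G_{\gamma+1}]$. Put $Y=X_0$.
\item Otherwise there are in $V[G_\gamma]$ a countable $C\subseteq X_0$ and a continuous $f\colon X_0\setminus C\to\omega^\omega$ whose image is dominating in $V[G_\gamma]$. Put $Y=X_0\setminus C$.
\end{itemize}
In both cases $Y$ is uncountable in $V[G]$. The function $f$ is closed-type if and only if for all $y\in Y$ and $n,m$ with $f(y)(n)>m$ there is $k$ such that $f(y')(n)>m$ for all $y'\in Y$ with $y'\restriction k=y\restriction k$. This statement quantifies only over $Y$ and $\omega$, so it remains true in $V[G]$. Finally, let $h\in\omega^\omega\cap V[G]$. It is bounded by some $g\in\omega^\omega\cap V$, and $g\le^*f(y)$ for some $y\in Y$, because $g$ belongs to the intermediate model in which $f[Y]$ is dominating. So $f[Y]$ is dominating in $V[G]$, and $(\dagger)$ holds.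

By Theorem~\ref{thm:dagger}, every set satisfying $\mathsf{S}_1(\mathcal{B}_\Gamma,\mathcal{B})$ in $V[G]$ is countable, and Theorem~\ref{thm:necessary} gives $\mathfrak{c}\ge\aleph_2$. Hence $\mathfrak{c}=\aleph_2$ in $V[G]$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Abraham}
Abraham, \emph{Proper forcing}, in: Handbook of Set Theory.

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory: On the Structure of the Real Line}.

\bibitem{Shelah}
Shelah, \emph{Proper and Improper Forcing}.

\bibitem{Tsaban}
Boaz Tsaban, \emph{SPM Bulletin 6 (November 2003)}, arXiv:math/0312140 (2003).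

\end{thebibliography}
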